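\title{The phase transition for geodesic Riesz energies on real projective spaces}

\begin{abstract}
Let $\vartheta(x,y)$ be the non-obtuse angle between the lines through $x,y\in\mathbb S^d$, and let $I_\lambda(\mu)=\iint\vartheta^\lambda\,d\mu\,d\mu$, to be minimized over probability measures for $-d<\lambda<0$ and maximized for $\lambda>0$, with the logarithmic energy at $\lambda=0$. We prove that for every $d\ge2$ the uniform measure is the unique optimizer, in the projective sense, when $-d<\lambda\le\frac{3-d}{2}$, and that it is not an optimizer when $\lambda>\frac{3-d}2$. The proof writes the Gegenbauer coefficients of the kernel as Mellin transforms of an explicit function that changes sign at most once, and compares the contribution of the singularity at $\vartheta=0$ with that of the corner at $\vartheta=\pi/2$.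
\end{abstract}

\section{The problem and the result}\label{sec:intro}

For unit vectors $x,y\in\mathbb S^d\subset\mathbb R^{d+1}$ let
\[
\vartheta(x,y)=\arccos|\langle x,y\rangle|\in[0,\tfrac\pi2].
\]
This is the non-obtuse angle between $x$ and $y$, that is, the geodesic distance between the lines $\pm x$ and $\pm y$ in the projective space $\mathbb{RP}^d$. For a Borel probability measure $\mu$ on $\mathbb S^d$ and $\lambda>-d$, $\lambda\neq0$, put
\[
I_\lambda(\mu)=\int_{\mathbb S^d}\int_{\mathbb S^d}\vartheta(x,y)^\lambda\,d\mu(x)\,d\mu(y).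
\]
For $\lambda<0$ the kernel penalizes lines that are close together and one minimizes $I_\lambda$; for $\lambda>0$ it rewards lines that are far apart and one maximizes $I_\lambda$. Both problems amount to minimizing the energy with kernel $-(\vartheta^\lambda-1)/\lambda$, whose limit as $\lambda\to0$ is $\log(1/\vartheta)$, and at $\lambda=0$ one minimizes this logarithmic energy. In all cases we say that $\mu$ \emph{optimizes} $I_\lambda$. To treat them together, put
\[
F_\lambda(\vartheta)=\vartheta^\lambda\ \ (\lambda<0),\qquad F_0(\vartheta)=\log\frac\pi\vartheta,\qquad F_\lambda(\vartheta)=-\vartheta^\lambda\ \ (\lambda>0).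
\]
Then $\mu$ optimizes $I_\lambda$ if and only if it minimizes
\[
\mathcal E_\lambda(\mu)=\iint F_\lambda(\vartheta(x,y))\,d\mu(x)\,d\mu(y).
\]
(The constant $\log\pi$ makes $F_0$ positive and does not change the minimizers.) Since $\vartheta$ does not distinguish $x$ from $-x$, uniqueness is understood in the \emph{projective sense}: measures $\mu,\nu$ with $\mu(E\cup-E)=\nu(E\cup-E)$ for all Borel sets $E\subset\mathbb S^d$ are identified.

Let $\sigma$ be the normalized surface measure on $\mathbb S^d$. Its energy is a constant multiple of $\int_0^{\pi/2}F_\lambda(\vartheta)\sin^{d-1}\vartheta\,d\vartheta$, which is finite exactly when $\lambda>-d$; this is the reason for the restriction on $\lambda$. For strongly repulsive kernels one expects the uniform measure to win. For large $\lambda$ it loses: $(2\vartheta/\pi)^\lambda$ tends to the indicator of orthogonality, so $(2/\pi)^\lambda I_\lambda(\sigma)\to0$, whereas the uniform measure $\nu$ on an orthonormal basis of $\mathbb R^{d+1}$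 has $(2/\pi)^\lambda I_\lambda(\nu)=\frac d{d+1}$ for every $\lambda>0$. It is known that for $d\ge2$ the measure $\sigma$ uniquely minimizes $I_\lambda$ when $-d<\lambda\le 2-d$, and that it does not optimize $I_\lambda$ for $\lambda$ close to $1$. The following question comes from the work of Bilyk, Matzke and Nathe \cite{BMN}: \emph{is there, for every $d\ge2$, a value $\lambda_d$ such that $\sigma$ uniquely optimizes $I_\lambda$ for $-d<\lambda<\lambda_d$ and does not optimize $I_\lambda$ for $\lambda>\lambda_d$?} The answer is yes, with an explicit threshold at which $\sigma$ is still the unique optimizer.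

\begin{theorem}\label{thm:main}
Let $d\ge2$ and $\lambda_d=\frac{3-d}2$. If $-d<\lambda\le\lambda_d$, then $\sigma$ uniquely (in the projective sense) optimizes $I_\lambda$ among all Borel probability measures on $\mathbb S^d$. If $\lambda>\lambda_d$, then $\sigma$ does not optimize $I_\lambda$.
\end{theorem}

The proof does not use the two known facts; they follow from the theorem, since $2-d\le\lambda_d\le\frac12$ for $d\ge2$.

\subsection*{The coefficients}
Throughout the paper
\[
\alpha=\frac{d-1}2\in\{\tfrac12,1,\tfrac32,\dots\},\qquad s=-\lambda,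
\]
so that the threshold $\lambda=\lambda_d$ is $s=\alpha-1$. Let $C_k=C_k^\alpha$ be the Gegenbauer polynomials (recalled in Section~\ref{sec:reduction}), and for $n\ge1$ put
\begin{equation}\label{eq:an}
g_n(\vartheta)=C_{2n}(\cos\vartheta)\,|\sin\vartheta|^{2\alpha}\quad(\vartheta\in\mathbb R),\qquad a_n(\lambda)=\int_0^{\pi/2}F_\lambda(\vartheta)\,g_n(\vartheta)\,d\vartheta .
\end{equation}
Up to a positive factor, $a_n(\lambda)$ is the eigenvalue of the kernel $F_\lambda(\vartheta(x,y))$ on spherical harmonics of degree $2n$. Proposition~\ref{prop:reduction} shows that $\sigma$ is the unique optimizer if all $a_n(\lambda)$ are positive, and is not an optimizer if one of them is negative.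

\subsection*{The circle}
The argument of Section~\ref{sec:reduction} also applies for $d=1$, with $\cos2n\vartheta$ in the role of $g_n$. For $-1<\lambda<1$, integration by parts gives
\[
\int_0^{\pi/2}F_\lambda(\vartheta)\cos2n\vartheta\,d\vartheta=\frac1{2n}\int_0^{\pi/2}\bigl(-F_\lambda'(\vartheta)\bigr)\sin2n\vartheta\,d\vartheta>0,
\]
because $-F_\lambda'$ is positive and strictly decreasing, so that the $n$ half-periods of the sine contribute an alternating sum with positive first term and strictly decreasing moduli. On the other hand $I_\lambda(\sigma)=\frac1{\lambda+1}(\frac\pi2)^\lambda$ and $I_\lambda(\nu)=\frac12(\frac\pi2)^\lambda$ for $\lambda>0$, so $\nu$ beats $\sigma$ for $\lambda>1$ and ties with it at $\lambda=1$. The transition on the circle is thus at $1=\frac{3-1}2$, where $F_\lambda$ stops being convex, but uniqueness fails at the threshold. In higher dimension convexity of $F_\lambda$ does not decide the matter, and the mechanism is the following.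

\subsection*{Two singularities}
Here is a heuristic for the value of $\lambda_d$; Proposition~\ref{prop:negative} makes the half that we need rigorous. As a function on the sphere, $F_\lambda(\vartheta(x,\cdot))$ is singular at two places: at $\pm x$, and on the equator $\vartheta=\pi/2$, where it has a corner, since the distance to the line $\pm x$ stops growing. The size of $a_n(\lambda)$ for large $n$ is governed by these two places. Near $\vartheta=0$ the function $g_n$ behaves like $C_{2n}(1)\vartheta^{2\alpha}$ up to the scale $\vartheta\approx1/n$, with $C_{2n}(1)\approx n^{2\alpha-1}$, and this region contributes a positive amount of order $n^{2\alpha-1}n^{s-2\alpha-1}=n^{s-2}$. Near $\vartheta=\pi/2$ the function $g_n$ oscillates like $C_{2n}(0)\cos2n(\vartheta-\frac\pi2)$, where $C_{2n}(0)$ has sign $(-1)^n$ and size $n^{\alpha-1}$; two integrations by parts leave the boundary term $C_{2n}(0)F_\lambda'(\frac\pi2)/(4n^2)$, of order $n^{\alpha-3}$ and negative for even $n$.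 The corner wins when $s-2<\alpha-3$, that is, when $\lambda>\lambda_d$.

Asymptotics say nothing about small $n$, and at $s=\alpha-1$ the two contributions have the same order. Two further ideas close these gaps. First, for fixed $n$ the coefficient $a_n(-s)$ is a positive multiple of the Mellin transform $\int_0^\infty u^{s-1}A_n(u)\,du$ of a function $A_n$ that does not depend on $s$ and changes sign at most once, from negative to positive; positivity therefore propagates from one value of $s$ to all larger values, and only the threshold has to be examined. Second, $A_n$ splits exactly into a term $R_n$ coming from $\vartheta=0$ and a term $Q_n$ coming from $\vartheta=\pi/2$, and both admit bounds sharp enough to compare them at the threshold for every $n$.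

Sections~\ref{sec:reduction}--\ref{sec:mellin} contain the reduction, the range $\lambda\ge1$ and the Mellin representation. Section~\ref{sec:d3} carries out the rest of the proof by hand for $d=3$, and Sections~\ref{sec:fourier}--\ref{sec:end} do so in general.

\section{Reduction to the signs of the coefficients}\label{sec:reduction}

We recall the standard facts that we use. The Gegenbauer polynomials are defined by $(1-2tz+z^2)^{-\alpha}=\sum_kC_k(t)z^k$. The polynomial $C_k$ has degree $k$ and the parity of $k$, and setting $t=1$ and $t=0$ gives, with $(a)_k=a(a+1)\cdots(a+k-1)$,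
\begin{equation}\label{eq:values}
C_k(1)=\frac{(2\alpha)_k}{k!}>0,\qquad C_{2n}(0)=(-1)^nS_n,\qquad S_n:=\frac{(\alpha)_n}{n!}.
\end{equation}
Moreover $\int_{-1}^1p(t)C_k(t)(1-t^2)^{\alpha-1/2}dt=0$ for every polynomial $p$ of degree less than $k$. The function $g_n$ is continuous, even and $\pi$-periodic, hence symmetric about $\pi/2$, and orthogonality to $p=1$ with $t=\cos\vartheta$ gives
\begin{equation}\label{eq:meanzero}
\int_0^{\pi/2}g_n(\vartheta)\,d\vartheta=0 .
\end{equation}

If $e$ is a unit vector and $x$ is distributed according to $\sigma$, then $t=\langle x,e\rangle$ has density $\omega(1-t^2)^{\alpha-1/2}$ on $[-1,1]$, with $\omega>0$ a normalizing constant. Let $\mathcal H_k$ be the space of real spherical harmonics of degree $k$. Then $L^2(\sigma)=\bigoplus_k\mathcal H_k$ orthogonally, and the restriction to $\mathbb S^d$ of an even polynomial is a finite sum of harmonics of even degree. The \emph{Funk--Hecke formula} states that if $\Phi(t)(1-t^2)^{\alpha-1/2}$ is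 integrable on $[-1,1]$ and $Z\in\mathcal H_k$, then
\begin{equation}\label{eq:FH}
\int\Phi(\langle x,y\rangle)Z(y)\,d\sigma(y)=\widehat\Phi_k\,Z(x),\qquad\widehat\Phi_k=\omega\int_{-1}^1\Phi(t)\frac{C_k(t)}{C_k(1)}(1-t^2)^{\alpha-1/2}dt .
\end{equation}
For a finite measure $\mu$ let $\Pi_k\mu$ be the element of $\mathcal H_k$ with $\langle\Pi_k\mu,Z\rangle_{L^2(\sigma)}=\int Z\,d\mu$ for all $Z\in\mathcal H_k$. If $d\mu=h\,d\sigma$ with $h\in L^2(\sigma)$, then $\Pi_k\mu$ is the orthogonal projection of $h$.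

Fix $\lambda>-d$ and write $F(x,y)=F_\lambda(\vartheta(x,y))$. This is an even integrable function of $t=\langle x,y\rangle$, so \eqref{eq:FH} applies, with $\widehat F_k=0$ for odd $k$, $\widehat F_0=\mathcal E_\lambda(\sigma)$, and $\widehat F_{2n}=2\omega\,a_n(\lambda)/C_{2n}(1)$ by the substitution $t=\cos\vartheta$. Since $\int|F(x,y)|\,d\sigma(y)$ is finite and independent of $x$, the integral operator with kernel $F$ is bounded on $L^2(\sigma)$ (Schur's test). Hence every probability measure $\mu$ with a density in $L^2(\sigma)$ satisfies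
\begin{equation}\label{eq:expansion}
\mathcal E_\lambda(\mu)=\mathcal E_\lambda(\sigma)+\sum_{n\ge1}\widehat F_{2n}\|\Pi_{2n}\mu\|^2 .
\end{equation}

\begin{proposition}\label{prop:reduction}
Let $\lambda>-d$.
\begin{itemize}
\item[(a)] If $a_n(\lambda)>0$ for all $n\ge1$, then $\sigma$ uniquely optimizes $I_\lambda$.
\item[(b)] If $a_n(\lambda)<0$ for some $n\ge1$, then $\sigma$ does not optimize $I_\lambda$.
\end{itemize}
\end{proposition}

Part (b) is immediate from \eqref{eq:expansion}. For (a) the competitor $\mu$ may be singular and $F$ unbounded, so we smooth $\mu$ by averaging over caps. Lower semicontinuity of the energy bounds $\mathcal E_\lambda(\mu)$ from above by the energies of the smoothed measures, which is the wrong direction; we need actual convergence, and obtain it by dominated convergence from the next lemma. Let $\rho$ be the geodesic distance on $\mathbb S^d$ and $B(y,r)=\{z:\rho(y,z)<r\}$. Note that $\vartheta(x,z)=\min\{\rho(x,z),\rho(-x,z)\}$, so $\vartheta(x,\cdot)$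 is $1$-Lipschitz for $\rho$.

\begin{lemma}\label{lem:caps}
Let $-d<\lambda\le0$. There is a constant $C$ such that for all $x,y\in\mathbb S^d$ and $0<r\le\pi/6$ the $\sigma$-average of $F(x,\cdot)$ over $B(y,r)$ is at most $C\,F(x,y)$.
\end{lemma}

\begin{proof}
Write $f=F_\lambda$, a positive decreasing function on $(0,\frac\pi2]$ with $f(0)=+\infty$. It has two properties, with constants independent of $t\in(0,\frac\pi2]$ and $r\in(0,\frac\pi6]$:
\[
f(t/2)\le C_1f(t),\qquad r^{-d}\int_0^{3r}f(t)\,t^{d-1}dt\le C_2f(2r).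
\]
For $f(t)=t^{-s}$, $0<s<d$, they hold with $C_1=2^s$ and $C_2=3^{d-s}2^s/(d-s)$. For $f(t)=\log(\pi/t)$ we have $f\ge\log2$, so $f(t/2)=f(t)+\log2\le2f(t)$; the left side of the second inequality equals $\frac{3^d}d\bigl(f(3r)+\frac1d\bigr)$, and $f(3r)\le f(2r)$, $\frac1d<\log3\le f(2r)$.

If $\vartheta(x,y)\ge2r$, then $\vartheta(x,\cdot)\ge\vartheta(x,y)-r\ge\frac12\vartheta(x,y)$ on $B(y,r)$, and the average is at most $C_1F(x,y)$. If $\vartheta(x,y)<2r$, choose $x'=\pm x$ with $\rho(x',y)<2r$. Then $B(y,r)\subset B(x',3r)$, and on this larger cap $\vartheta(x,\cdot)=\rho(x',\cdot)$ because $3r\le\frac\pi2$. In polar coordinates about $x'$, using $\frac2\pi t\le\sin t\le t$ on $[0,\frac\pi2]$, the average is at most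
\[
\frac{\int_0^{3r}f(t)\sin^{d-1}t\,dt}{\int_0^r\sin^{d-1}t\,dt}\le d\Bigl(\frac\pi2\Bigr)^{d-1}C_2\,f(2r)\le d\Bigl(\frac\pi2\Bigr)^{d-1}C_2\,F(x,y).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
(b) Let $0\ne Z\in\mathcal H_{2n}$. For small $\varepsilon>0$, $d\mu=(1+\varepsilon Z)\,d\sigma$ is a probability measure, and \eqref{eq:expansion} gives $\mathcal E_\lambda(\mu)=\mathcal E_\lambda(\sigma)+\varepsilon^2\widehat F_{2n}\|Z\|^2<\mathcal E_\lambda(\sigma)$.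

(a) Since $\mathcal E_\lambda(\sigma)<\infty$, it suffices to consider $\mu$ with $\mathcal E_\lambda(\mu)<\infty$. For $0<r\le\pi/6$ let $\chi_r(x,y)$ be the indicator of $\{\rho(x,y)<r\}$ divided by the $\sigma$-measure of a cap of radius $r$, and let $\mu_r$ be the probability measure with the bounded density $\int\chi_r(x,y)\,d\mu(y)$. By \eqref{eq:FH} for the kernel $\chi_r$, every $Z\in\mathcal H_k$ satisfies $\int Z\,d\mu_r=\eta_k(r)\int Z\,d\mu$, where $\eta_k(r)$ is the average of $C_k(\langle e,\cdot\rangle)/C_k(1)$ over $B(e,r)$. Thus $\Pi_k\mu_r=\eta_k(r)\Pi_k\mu$ with $\eta_k(r)\to1$ as $r\to0$. All terms of the series \eqref{eq:expansion} for $\mu_r$ are nonnegative, so for each $n\ge1$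
\begin{equation}\label{eq:oneterm}
\mathcal E_\lambda(\mu_r)\ge\mathcal E_\lambda(\sigma)+\widehat F_{2n}\,\eta_{2n}(r)^2\|\Pi_{2n}\mu\|^2 .
\end{equation}

We claim that $\mathcal E_\lambda(\mu_r)\to\mathcal E_\lambda(\mu)$. As $F$ has constant sign, Tonelli's theorem gives $\mathcal E_\lambda(\mu_r)=\iint F^{(r)}d\mu\,d\mu$, where $F^{(r)}(x,y)$ is the average of $F$ over $B(x,r)\times B(y,r)$. For $\lambda>0$, $F$ is continuous and $F^{(r)}\to F$ uniformly. For $\lambda\le0$, Lemma~\ref{lem:caps} applied in each variable gives $0\le F^{(r)}\le C^2F$, and $F$ is $\mu\times\mu$-integrable. Moreover $F^{(r)}\to F$ at every point where $\vartheta\ne0$, by continuity, and the set $\{\vartheta=0\}$, on which $F=\infty$, is $\mu\times\mu$-null. Dominated convergence proves the claim.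

Letting $r\to0$ in \eqref{eq:oneterm} gives $\mathcal E_\lambda(\mu)\ge\mathcal E_\lambda(\sigma)+\widehat F_{2n}\|\Pi_{2n}\mu\|^2$ for each $n\ge1$. So $\sigma$ is a minimizer, and any other minimizer $\mu$ has $\Pi_{2n}\mu=0$ for all $n\ge1$. Then $\int p\,d\mu=\int p\,d\sigma$ for all even polynomials $p$, hence, by the Weierstrass approximation theorem, for all even continuous functions. Therefore the measure $E\mapsto\frac12(\mu(E)+\mu(-E))$ equals $\sigma$, and $\mu$ agrees with $\sigma$ on all sets $E\cup-E$.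
\end{proof}

\section{The range $\lambda\ge1$}\label{sec:large}

The integral representation of the next section converges only for $\lambda<1$. For $\lambda\ge1$ the orthonormal basis is an explicit better competitor.

\begin{proposition}\label{prop:large}
If $d\ge2$ and $\lambda\ge1$, then $I_\lambda(\nu)>I_\lambda(\sigma)$, where $\nu$ is the uniform measure on an orthonormal basis of $\mathbb R^{d+1}$.
\end{proposition}

\begin{proof}
We have $I_\lambda(\nu)=\frac d{d+1}(\frac\pi2)^\lambda$. Let $t=\langle x,e\rangle$ with $x$ distributed according to $\sigma$. Since $\vartheta^\lambda\le(\frac\pi2)^{\lambda-1}\vartheta$ for $\lambda\ge1$ and $\arccos|t|=\frac\pi2-\arcsin|t|$,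
\[
I_\lambda(\sigma)\le\Bigl(\frac\pi2\Bigr)^{\lambda-1}\Bigl(\frac\pi2-\mathbb E\arcsin|t|\Bigr),
\]
so it suffices to show $(d+1)\,\mathbb E\arcsin|t|>\frac\pi2$. For $d=2$, $t$ is uniform on $[-1,1]$, $\mathbb E\arcsin|t|=\frac\pi2-1$, and $3(\frac\pi2-1)>\frac\pi2$ because $\pi>3$. For $d\ge3$ use $\arcsin|t|\ge|t|$ and
\[
(d+1)\,\mathbb E|t|=(d+1)\,\frac{\int_0^1t(1-t^2)^{d/2-1}dt}{\int_0^1(1-t^2)^{d/2-1}dt}=\frac{d+1}d\cdot\frac{2\,\Gamma(\frac{d+1}2)}{\sqrt\pi\,\Gamma(\frac d2)}=\frac{2\,\Gamma(\frac{d+3}2)}{\sqrt\pi\,\Gamma(\frac{d+2}2)} .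
\]
The ratio $\Gamma(x+\frac12)/\Gamma(x)$ increases with $x$ because $\log\Gamma$ is convex, and at $d=3$ the expression equals $\frac{16}{3\pi}$, which exceeds $\frac\pi2$ since $3\pi^2<32$.
\end{proof}

\section{A Mellin representation}\label{sec:mellin}

The functions $F_\lambda$ with $\lambda<1$ are, up to additive constants, positive superpositions of exponentials $e^{-u\vartheta}$. This moves the dependence on $\lambda$ into a power weight, and exponentials integrate explicitly against trigonometric functions. Put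
\[
A_n(u)=\int_0^{\pi/2}e^{-u\vartheta}g_n(\vartheta)\,d\vartheta,\qquad M_n(s)=\int_0^\infty u^{s-1}A_n(u)\,du,
\]
and, using \eqref{eq:values},
\begin{equation}\label{eq:N}
N_n=C_{2n}(1)\,\Gamma(2\alpha+1)=\frac{2\alpha\,\Gamma(2n+2\alpha)}{(2n)!}>0 .
\end{equation}

\begin{lemma}\label{lem:mellin}
Let $n\ge1$.
\begin{itemize}
\item[(a)] $A_n(u)=O(u)$ as $u\to0$, and $u^d\int_0^be^{-u\vartheta}g_n(\vartheta)\,d\vartheta\to N_n$ as $u\to\infty$ for $b=\frac\pi2$ and for $b=\pi$. In particular $M_n(s)$ converges absolutely for $-1<s<d$.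
\item[(b)] For $-1<s<d$ there is $\gamma_s>0$ with $a_n(-s)=\gamma_sM_n(s)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:meanzero}, $|A_n(u)|=|\int_0^{\pi/2}(e^{-u\vartheta}-1)g_n\,d\vartheta|\le u\int_0^{\pi/2}\vartheta|g_n|\,d\vartheta$. Next, $|g_n(\vartheta)|\le C\vartheta^{d-1}$ for $\vartheta\ge0$ and $g_n(\vartheta)\sim C_{2n}(1)\vartheta^{d-1}$ as $\vartheta\to0^+$. With $\vartheta=v/u$ the second quantity becomes $\int_0^{bu}e^{-v}u^{d-1}g_n(v/u)\,dv$, whose integrand is dominated by $Ce^{-v}v^{d-1}$ and tends to $C_{2n}(1)e^{-v}v^{d-1}$; and $\Gamma(d)=\Gamma(2\alpha+1)$.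

(b) For $\vartheta>0$,
\begin{align*}
\vartheta^{-s}&=\frac1{\Gamma(s)}\int_0^\infty u^{s-1}e^{-u\vartheta}\,du&&(s>0),\\
-\log\vartheta&=\int_0^\infty u^{-1}\bigl(e^{-u\vartheta}-e^{-u}\bigr)\,du&&(s=0),\\
-\vartheta^{\lambda}&=\frac\lambda{\Gamma(1-\lambda)}\int_0^\infty u^{s-1}\bigl(e^{-u\vartheta}-1\bigr)\,du&&(-1<s=-\lambda<0).
\end{align*}
The first is Euler's integral, the second is Frullani's integral, and the third reduces to the first by an integration by parts. For fixed $\vartheta$ each integrand has constant sign, so the integral of its modulus is $\vartheta^{-s}$, $|\log\vartheta|$, $\vartheta^\lambda$ respectively, and these are integrable against $|g_n|\le C\vartheta^{d-1}$ since $s<d$. Multiply by $g_n$, integrate over $[0,\frac\pi2]$ and apply Fubini's theorem. By \eqref{eq:meanzero} the terms $e^{-u}$, $1$ and the constant $\log\pi$ in $F_0$ drop out, and the inner integral is $A_n(u)$ in each case.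
\end{proof}

The next observation is the reason why there is a single transition.

\begin{lemma}\label{lem:onechange}
Suppose there is $u_n\in[0,\infty)$ with $A_n<0$ on $(0,u_n)$ and $A_n>0$ on $(u_n,\infty)$. If $-1<s_0<s<d$ and $M_n(s_0)\ge0$, then $M_n(s)>0$.
\end{lemma}

\begin{proof}
If $u_n=0$, then $A_n>0$ on $(0,\infty)$ and $M_n(s)>0$. Otherwise
\[
u_n^{s_0-s}M_n(s)=M_n(s_0)+\int_0^\infty\Bigl[\Bigl(\frac u{u_n}\Bigr)^{s-s_0}-1\Bigr]u^{s_0-1}A_n(u)\,du,
\]
and the bracket has the same sign as $A_n(u)$ for every $u\ne u_n$.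
\end{proof}

To compute $A_n$ we expand $g_n$ in cosines and use, for $u>0$ and integers $m\ge0$,
\begin{equation}\label{eq:cos}
\int_0^{\pi/2}e^{-u\vartheta}\cos2m\vartheta\,d\vartheta=\frac{u\bigl(1-(-1)^me^{-\pi u/2}\bigr)}{u^2+4m^2},\qquad\int_0^{\pi}e^{-u\vartheta}\cos2m\vartheta\,d\vartheta=\frac{u(1-e^{-\pi u})}{u^2+4m^2}.
\end{equation}
Both are real parts of $\int e^{(-u+2im)\vartheta}d\vartheta$; in the first, the two terms are the boundary terms at $\vartheta=0$ and $\vartheta=\frac\pi2$.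

\section{The case $d=3$ by hand}\label{sec:d3}

Let $d=3$, so $\alpha=1$ and the threshold is the logarithmic energy, $s=0$. Here $C_k(\cos\vartheta)=\sin((k+1)\vartheta)/\sin\vartheta$, hence
\[
g_n(\vartheta)=\sin((2n+1)\vartheta)\sin\vartheta=\tfrac12\cos2n\vartheta-\tfrac12\cos(2n+2)\vartheta .
\]
By \eqref{eq:cos}, $A_n(u)=u\bigl[R_n(u)-(-1)^ne^{-\pi u/2}Q_n(u)\bigr]$ with
\begin{align*}
R_n(u)&=\frac12\Bigl(\frac1{u^2+4n^2}-\frac1{u^2+4(n+1)^2}\Bigr)=\frac{4n+2}{(u^2+4n^2)(u^2+4(n+1)^2)},\\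
Q_n(u)&=\frac12\Bigl(\frac1{u^2+4n^2}+\frac1{u^2+4(n+1)^2}\Bigr).
\end{align*}
Both functions are positive, so $A_n>0$ for odd $n$. Let $n$ be even.

\emph{One sign change.} Since $2u/(u^2+a^2)\le1/a$, we have $(\log R_n)'\ge-\frac1{2n}-\frac1{2n+2}>-\frac\pi2$. So $e^{\pi u/2}R_n(u)$ increases, to $+\infty$, while $Q_n$ decreases; their difference has the sign of $A_n$, and the hypothesis of Lemma~\ref{lem:onechange} holds.

\emph{At the threshold.} $M_n(0)=X-Y$, where
\[
X=\int_0^\infty R_n\,du=\frac\pi{8n(n+1)},\qquad Y=\int_0^\infty e^{-\pi u/2}Q_n\,du<\frac2\pi Q_n(0)=\frac1{4\pi}\Bigl(\frac1{n^2}+\frac1{(n+1)^2}\Bigr).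
\]
Hence $X/Y>\frac{\pi^2}2\big/\bigl(\frac{n+1}n+\frac n{n+1}\bigr)>\frac{\pi^2}5>1$ for $n\ge2$. So $M_n(0)>0$, and $M_n(s)>0$ for $0\le s<3$ by Lemma~\ref{lem:onechange}.

\emph{Beyond the threshold.} For $-1<s<0$,
\begin{gather*}
\int_0^\infty u^sR_n\,du\le(4n+2)(2n)^{s-3}\int_0^\infty\frac{v^s\,dv}{(1+v^2)^2}=O(n^{s-2}),\\
\int_0^\infty u^se^{-\pi u/2}Q_n\,du\ge\frac{e^{-\pi/2}}{1+4(n+1)^2}\int_0^1u^s\,du ,
\end{gather*}
and the second quantity, of order $n^{-2}$, is the larger for large $n$. So $M_n(s)<0$ for large even $n$.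

With Propositions~\ref{prop:reduction} and~\ref{prop:large} and Lemma~\ref{lem:mellin}, this proves Theorem~\ref{thm:main} for $d=3$. The argument used three features: the cosine coefficients of $g_n$ are explicit; the cancellation in $R_n$ produces a positive product; and $Q_n$ is positive, decreasing and comparable to $1/(u^2+4n^2)$. In general $g_n$ has more frequencies, infinitely many when $d$ is even because $|\sin\vartheta|^{d-1}$ is then not smooth, and the coefficients in $Q_n$ are no longer all positive. The next three sections show that the three features survive.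

\section{The cosine expansion of $g_n$}\label{sec:fourier}

Fix $n\ge1$. The cosine coefficients of $g_n$ and the function $R_n$ are both values of the Laplace transform of $g_n$ over a full period. Centering the period at $\pi/2$ makes it an even entire function:
\[
W_n(u)=\int_{-\pi/2}^{\pi/2}e^{u\varphi}\,C_{2n}(\sin\varphi)\cos^{2\alpha}\varphi\,d\varphi\qquad(u\in\mathbb C).
\]
The substitution $\varphi=\frac\pi2-\vartheta$ gives
\begin{equation}\label{eq:Wshift}
e^{-\pi u/2}W_n(u)=\int_0^\pi e^{-u\vartheta}g_n(\vartheta)\,d\vartheta .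
\end{equation}
We evaluate $W_n$ by Cauchy's formula
\begin{equation}\label{eq:cauchy}
J_\beta(u):=\int_{-\pi/2}^{\pi/2}e^{u\varphi}\cos^\beta\varphi\,d\varphi=\frac{\pi\,\Gamma(\beta+1)}{2^\beta\,\Gamma(1+\frac{\beta+iu}2)\,\Gamma(1+\frac{\beta-iu}2)},
\end{equation}
in which $1/\Gamma$ is entire. We need it only for integers $\beta\ge0$, where it follows by induction. Direct integration gives $J_0=2\sinh(\frac{\pi u}2)/u$ and $J_1=2\cosh(\frac{\pi u}2)/(1+u^2)$, which agree with \eqref{eq:cauchy} by the reflection formulas $\Gamma(1+z)\Gamma(1-z)=\pi z/\sin\pi z$ and $\Gamma(\frac12+z)\Gamma(\frac12-z)=\pi/\cos\pi z$ at $z=iu/2$. For $\beta\ge2$, $(\cos^\beta\varphi)''=\beta(\beta-1)\cos^{\beta-2}\varphi-\beta^2\cos^\beta\varphi$ and two integrations by parts give $(u^2+\beta^2)J_\beta=\beta(\beta-1)J_{\beta-2}$, a recurrence that the right side of \eqref{eq:cauchy} also satisfies.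

\begin{lemma}\label{lem:W}
There is $\kappa_n>0$ such that for all $u\in\mathbb C$
\[
W_n(u)=\kappa_n\,\frac{\prod_{j=0}^{n-1}(u^2+4j^2)}{\Gamma(n+\alpha+1+\frac{iu}2)\,\Gamma(n+\alpha+1-\frac{iu}2)} .
\]
\end{lemma}

\begin{proof}
Being even of degree $2n$, $C_{2n}(\sin\varphi)$ is a polynomial of degree $n$ in $\cos^2\varphi$, so $W_n$ is a linear combination of $J_{2\alpha+2k}$, $0\le k\le n$. By $\Gamma(z+1)=z\Gamma(z)$,
\[
\frac1{\Gamma(\alpha+k+1+\frac{iu}2)\Gamma(\alpha+k+1-\frac{iu}2)}=\frac{\prod_{j=k+1}^n\bigl((\alpha+j)^2+\frac{u^2}4\bigr)}{\Gamma(n+\alpha+1+\frac{iu}2)\Gamma(n+\alpha+1-\frac{iu}2)} .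
\]
Hence $W_n(u)=P(u^2)$ divided by the Gamma product of the lemma, with $\deg P\le n$. Orthogonality locates the zeros of $P$. For $0\le m\le n-1$, $\cos2m\varphi$ is a polynomial of degree $2m<2n$ in $t=\sin\varphi$, and $\cos^{2\alpha}\varphi\,d\varphi=(1-t^2)^{\alpha-1/2}dt$, so
\[
W_n(2im)=\int_{-\pi/2}^{\pi/2}\cos2m\varphi\;C_{2n}(\sin\varphi)\cos^{2\alpha}\varphi\,d\varphi=0 .
\]
At $u=2im$ the Gamma product is $\Gamma(n+\alpha+1-m)\Gamma(n+\alpha+1+m)$, finite and nonzero, so $P(-4m^2)=0$ for these $n$ values of $m$, and $P(v)=\kappa_n\prod_j(v+4j^2)$. For large real $u$, $W_n(u)>0$ by \eqref{eq:Wshift} and Lemma~\ref{lem:mellin}(a), and the Gamma product is a squared modulus; so $\kappa_n>0$.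
\end{proof}

Let $b_m$ be the cosine coefficients of $g_n$, so $g_n\sim\sum_{m\ge0}b_m\cos2m\vartheta$. Since $\cos2m(\frac\pi2-\varphi)=(-1)^m\cos2m\varphi$, we have $b_0=\frac1\pi W_n(0)$ and $b_m=\frac2\pi(-1)^mW_n(2im)$ for $m\ge1$; thus $b_m=0$ for $m<n$. Put
\[
c_k=(-1)^kb_{n+k}\quad(k\ge0),\qquad K=\lceil\alpha\rceil\ge1,\qquad B_\alpha=\sum_{k\ge0}\Bigl|\binom\alpha k\Bigr| .
\]
The sum $B_\alpha$ is finite because $\alpha>0$: for $k>\alpha$ we have $k|\binom\alpha k|-(k+1)|\binom\alpha{k+1}|=\alpha|\binom\alpha k|$, and the left side telescopes. For $d=3$ we found $c_0=c_1=\frac12$.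

\begin{lemma}\label{lem:ck}
\begin{itemize}
\item[(a)] $c_0>0$, and $c_k=c_0\binom\alpha k\tau_k$ with $\tau_k=\dfrac{n+k}n\,\dfrac{(2n)_k}{(2n+\alpha+1)_k}\in(0,2]$. Whenever $c_k\ne0$,
\begin{equation}\label{eq:ratio}
\frac{c_{k+1}}{c_k}=\frac{(n+k+1)(2n+k)(\alpha-k)}{(n+k)(k+1)(2n+\alpha+1+k)} .
\end{equation}
\item[(b)] $c_k>0$ for $0\le k\le K$. If $d$ is odd, $c_k=0$ for $k>K$. If $d$ is even, the $c_k$ with $k\ge K$ alternate in sign and $|c_k|$ is strictly decreasing for $k\ge K$.
\item[(c)] $\sum_k|c_k|\le2B_\alpha c_0$, the cosine series converges uniformly to $g_n$, and $\sum_kc_k=S_n$.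
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $m\ge n$, $\prod_{j=0}^{n-1}(4j^2-4m^2)=(-4)^n\prod_{j=0}^{n-1}(m-j)(m+j)=(-4)^n\,m\,\Gamma(m+n)/(m-n)!$. Lemma~\ref{lem:W} at $u=2im$, $m=n+k$, gives
\[
c_k=\frac{2\cdot4^n\kappa_n}\pi\cdot\frac{(n+k)\,\Gamma(2n+k)}{k!\,\Gamma(2n+\alpha+1+k)\,\Gamma(\alpha+1-k)} .
\]
Dividing by $c_0$ and using $\binom\alpha k=\Gamma(\alpha+1)/(k!\,\Gamma(\alpha+1-k))$ gives the formula for $c_k$, and \eqref{eq:ratio} follows. Finally $(2n)_k/(2n+\alpha+1)_k\le(2n)_k/(2n+1)_k=2n/(2n+k)$, so $\tau_k\le2(n+k)/(2n+k)\le2$.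

(b) The ratio \eqref{eq:ratio} is positive for $k<\alpha$, that is, for $k\le K-1$. If $d$ is odd, $\alpha=K$ is an integer and $\binom\alpha k=0$ for $k>K$. If $d$ is even and $k\ge K>\alpha$, the ratio is negative, and its modulus is less than $1$ because $(k-\alpha)(n+k+1)<k(n+k+1)\le(k+1)(n+k)$ and $2n+k<2n+\alpha+1+k$.

(c) The bound follows from (a). A continuous function with absolutely summable Fourier coefficients is the uniform sum of its Fourier series. At $\vartheta=\frac\pi2$ the series gives $(-1)^n\sum_kc_k=g_n(\frac\pi2)=C_{2n}(0)=(-1)^nS_n$.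
\end{proof}

Integrating the series term by term with \eqref{eq:cos} gives, for $u>0$,
\begin{equation}\label{eq:split}
A_n(u)=u\bigl[R_n(u)-(-1)^ne^{-\pi u/2}Q_n(u)\bigr],
\end{equation}
where
\[
R_n(u)=\sum_{m\ge n}\frac{b_m}{u^2+4m^2},\qquad Q_n(u)=\sum_{k\ge0}\frac{c_k}{u^2+4(n+k)^2},
\]
and, by the second formula in \eqref{eq:cos} and \eqref{eq:Wshift},
\begin{equation}\label{eq:RW}
u(1-e^{-\pi u})R_n(u)=\int_0^\pi e^{-u\vartheta}g_n(\vartheta)\,d\vartheta=e^{-\pi u/2}W_n(u).
\end{equation}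

\section{The contribution of the corner}\label{sec:Q}

The function $Q_n$ is not the transform over a full period and Lemma~\ref{lem:W} does not sum it. Instead we use the sign pattern of the $c_k$ together with Leibniz's rule: an alternating series whose first term is positive and whose terms decrease strictly to $0$ in modulus has a positive sum.

\begin{lemma}\label{lem:Q}
For $n\ge1$ the function $Q_n$ is strictly decreasing on $(0,\infty)$, and
\[
\frac1{2B_\alpha}\cdot\frac{S_n}{u^2+4n^2}\le Q_n(u)\le\frac{S_n}{u^2+4n^2}\qquad(u>0).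
\]
\end{lemma}

\begin{proof}
Let $(w_k)$ be positive and decreasing in $k$. By Lemma~\ref{lem:ck}(b), the terms of $\sum c_kw_k$ with $k<K$ are positive, and those with $k\ge K$ are either the single positive term $k=K$ ($d$ odd) or a series to which Leibniz's rule applies ($d$ even). Since $K\ge1$, this gives $\sum c_kw_k>c_0w_0$. For $w_k=(u^2+4(n+k)^2)^{-1}$ we get $Q_n(u)>c_0/(u^2+4n^2)$, and $S_n=\sum c_k\le2B_\alpha c_0$ gives the lower bound. For $w_k=2u(u^2+4(n+k)^2)^{-2}$ we get $-Q_n'(u)>0$; the differentiated series converges locally uniformly because $\sum|c_k|<\infty$.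

For the upper bound,
\[
\frac{S_n}{u^2+4n^2}-Q_n(u)=\frac4{u^2+4n^2}\sum_{k\ge1}t_k,\qquad t_k=\frac{c_k\,k(2n+k)}{u^2+4(n+k)^2}.
\]
The weights now need not decrease, so the moduli must be compared again. The terms with $1\le k\le K$ are positive, and there are no others if $d$ is odd. If $d$ is even, the $t_k$ with $k\ge K$ alternate, $t_K>0$, and $|t_k|\le\frac14|c_k|\to0$. By \eqref{eq:ratio} and $\alpha\ge\frac12$, for $k\ge K$,
\[
\Bigl|\frac{t_{k+1}}{t_k}\Bigr|\le\frac{(n+k+1)(k-\alpha)(2n+k+1)}{(n+k)\,k\,(2n+k+1+\alpha)}\le\frac{(n+k+1)(k-\frac12)(2n+k+1)}{(n+k)\,k\,(2n+k+\frac32)} .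
\]
With $a=n+k$, numerator minus denominator of the last fraction is
\[
\tfrac12ak+kn+k-\tfrac12\bigl(a^2+an+2a+n+1\bigr)=-(n+1)(n+\tfrac12)<0 .
\]
So Leibniz's rule applies and $\sum t_k>0$.
\end{proof}

\section{The contribution of the diagonal}\label{sec:R}

By \eqref{eq:RW} and Lemma~\ref{lem:W}, $R_n$ will be a constant divided by
\[
D_n(y)=\Bigl|\frac{\Gamma(n+\alpha+1+iy)}{\Gamma(n+iy)}\Bigr|^2,\qquad y=\frac u2 .
\]
For odd $d$ this is the polynomial $\prod_{m=n}^{n+\alpha}(m^2+y^2)$. For even $d$ a half-step $\Gamma(x+\frac12+iy)/\Gamma(x+iy)$ is left over, and we control it uniformly in $y$ by a log-convexity property along horizontal lines. Let $\psi=\Gamma'/\Gamma$.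

\begin{lemma}\label{lem:convex}
For fixed real $y$, the function $x\mapsto\log|\Gamma(x+iy)|$ is convex on $[1,\infty)$. Consequently
\begin{equation}\label{eq:half}
\Bigl|\frac{\Gamma(x+\frac12+iy)}{\Gamma(x+iy)}\Bigr|^2\le|x+iy|\ \ (x\ge1),\qquad\Bigl|\frac{\Gamma(x+\frac12+iy)}{\Gamma(x+iy)}\Bigr|^2\ge|x-\tfrac12+iy|\ \ (x\ge\tfrac32).
\end{equation}
\end{lemma}

\begin{proof}
From $\psi'(z)=\sum_{j\ge0}(z+j)^{-2}=\int_0^\infty te^{-zt}(1-e^{-t})^{-1}dt$ ($\operatorname{Re}z>0$), the second derivative in $x$ is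
\[
\operatorname{Re}\psi'(x+iy)=\int_0^\infty\cos(yt)\,p(t)\,dt,\qquad p(t)=\frac t{e^t-1}\,e^{-(x-1)t}.
\]
The factor $\frac t{e^t-1}=\frac t2\coth\frac t2-\frac t2$ is convex, since $(\tau\coth\tau)''=2(\tau\coth\tau-1)/\sinh^2\tau\ge0$; being positive with limit $0$ at infinity, it is also decreasing. For $x\ge1$ the factor $e^{-(x-1)t}$ is positive, nonincreasing and convex too, and $(p_1p_2)''=p_1''p_2+2p_1'p_2'+p_1p_2''$ shows that $p$ is positive, decreasing and convex, with limit $0$. For $y=0$ the integral is positive. By symmetry let $y>0$; integrating by parts, the integral equals $\frac1y\int_0^\infty\sin(yt)(-p'(t))\,dt$. As $-p'\ge0$ is nonincreasing and integrable, the intervals $[j\pi/y,(j+1)\pi/y]$ contribute an alternating series with nonincreasing moduli tending to $0$ and nonnegative first term. So the integral is nonnegative.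

Midpoint convexity at $x,x+\frac12,x+1$ gives $|\Gamma(x+\frac12+iy)|^2\le|\Gamma(x+iy)|\,|\Gamma(x+1+iy)|=|x+iy|\,|\Gamma(x+iy)|^2$, the first inequality. For the second, write $z=x-\frac12+iy$; then $\Gamma(z+1)/\Gamma(z+\frac12)=z\,\Gamma(z)/\Gamma(z+\frac12)$, whose squared modulus is at least $|z|^2/|z|$ by the first inequality at $x-\frac12\ge1$.
\end{proof}

Define $\bar n>0$ by
\begin{equation}\label{eq:nbar}
\bar n^2=n^2+n\alpha+\frac{\alpha^2}3+\delta_n,\qquad\delta_n=\frac\alpha6\ \ (d\text{ odd}),\qquad\delta_n=\frac\alpha6+\frac{n+\alpha+\frac12}{4(\alpha+1)}\ \ (d\text{ even}).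
\end{equation}
As the proof below shows, $\bar n^2$ is the weighted mean of the squares $m^2$ that occur in $D_n$.

\begin{lemma}\label{lem:D}
For $n\ge1$ and real $y$, $(n^2+y^2)^{\alpha+1}\le D_n(y)\le(\bar n^2+y^2)^{\alpha+1}$.
\end{lemma}

\begin{proof}
Let $d$ be odd. Each of the $\alpha+1$ factors $m^2+y^2$ is at least $n^2+y^2$. By the inequality of arithmetic and geometric means their product is at most $(\bar m+y^2)^{\alpha+1}$, where $\bar m=\frac1{\alpha+1}\sum_{j=0}^\alpha(n+j)^2=n^2+n\alpha+\frac{\alpha(2\alpha+1)}6=\bar n^2$.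

Let $d$ be even, $\alpha=k-\frac12$ with $k\ge1$. Then
\[
D_n(y)=\Bigl|\frac{\Gamma(n+k+\frac12+iy)}{\Gamma(n+k+iy)}\Bigr|^2\prod_{m=n}^{n+k-1}(m^2+y^2),
\]
and by \eqref{eq:half} with $x=n+k\ge2$ the first factor lies between $((n+k-\frac12)^2+y^2)^{1/2}$ and $((n+k)^2+y^2)^{1/2}$. The lower bound follows since $k+\frac12=\alpha+1$. For the upper bound apply the weighted inequality of means, with weights $1,\dots,1,\frac12$ of total $\alpha+1$. The weighted sum of the squares is
\[
\sum_{j=0}^{k-1}(n+j)^2+\tfrac12(n+k)^2=(k+\tfrac12)n^2+nk^2+\frac{k(2k^2+1)}6 .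
\]
On the other hand, $\alpha(\alpha+1)=k^2-\frac14$, $2\alpha+1=2k$ and $\alpha+\frac12=k$ give
\[
(\alpha+1)\bar n^2=(k+\tfrac12)n^2+n(k^2-\tfrac14)+\frac{(k^2-\frac14)\,2k}6+\frac{n+k}4,
\]
which is the same quantity.
\end{proof}

\begin{lemma}\label{lem:R}
For $n\ge1$ and $u>0$, $R_n(u)=N_n\,2^{-2\alpha-2}/D_n(u/2)$. Moreover
\[
\frac{N_n}{(u^2+4\bar n^2)^{\alpha+1}}\le R_n(u)\le\frac{N_n}{(u^2+4n^2)^{\alpha+1}},
\]
and $e^{\pi u/2}R_n(u)$ is strictly increasing on $(0,\infty)$.
\end{lemma}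

\begin{proof}
Let $y=u/2$. By \eqref{eq:RW}, $R_n(u)=W_n(u)/(4y\sinh\pi y)$. By the reflection formula $|\Gamma(iy)|^2=\pi/(y\sinh\pi y)$,
\[
\prod_{j=0}^{n-1}(u^2+4j^2)=4^n\,\frac{|\Gamma(n+iy)|^2}{|\Gamma(iy)|^2}=\frac{4^n}\pi\,|\Gamma(n+iy)|^2\,y\sinh\pi y ,
\]
so Lemma~\ref{lem:W} gives $R_n(u)=4^{n-1}\kappa_n/(\pi D_n(y))$. The constant is identified at infinity: $R_n(u)\sim N_nu^{-2\alpha-2}$ by \eqref{eq:RW} and Lemma~\ref{lem:mellin}(a), and $D_n(y)\sim y^{2\alpha+2}$ by Lemma~\ref{lem:D}. The two-sided bound is Lemma~\ref{lem:D}.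

The product formula for $\Gamma$ gives $|\Gamma(a+iy)|^2=\Gamma(a)^2\prod_{j\ge0}\bigl(1+\frac{y^2}{(a+j)^2}\bigr)^{-1}$ for $a>0$. Taking logarithms and differentiating term by term (the differentiated series converge locally uniformly),
\[
(\log R_n)'(u)=\sum_{j\ge0}\Bigl[\frac{2u}{u^2+4(n+\alpha+1+j)^2}-\frac{2u}{u^2+4(n+j)^2}\Bigr]>-\sum_{m\ge1}\frac{2u}{u^2+4m^2}.
\]
By the partial fraction expansion $\pi\coth\pi y=\frac1y+\sum_{m\ge1}\frac{2y}{y^2+m^2}$, the last sum equals $\frac\pi2\coth\frac{\pi u}2-\frac1u$. This is less than $\frac\pi2$, because $\coth v-1=\frac2{e^{2v}-1}<\frac1v$ with $v=\frac{\pi u}2$. Hence $(\log R_n)'>-\frac\pi2$.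
\end{proof}

\section{The sign of $M_n(s)$}\label{sec:sign}

\begin{proposition}\label{prop:shape}
If $n$ is odd, then $M_n(s)>0$ for all $-1<s<d$. If $n$ is even and $M_n(s_0)\ge0$ for some $s_0\in(-1,d)$, then $M_n(s)>0$ for $s_0<s<d$.
\end{proposition}

\begin{proof}
For odd $n$, \eqref{eq:split} and the positivity of $R_n$ and $Q_n$ give $A_n>0$. For even $n$, $A_n(u)=ue^{-\pi u/2}[e^{\pi u/2}R_n(u)-Q_n(u)]$. The bracket is continuous and strictly increasing by Lemmas~\ref{lem:Q} and~\ref{lem:R}, and positive for large $u$ by Lemma~\ref{lem:mellin}(a). So Lemma~\ref{lem:onechange} applies.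
\end{proof}

For even $n$ and $-1<s<d$, \eqref{eq:split} gives
\begin{equation}\label{eq:XY}
M_n(s)=\int_0^\infty u^sR_n(u)\,du-\int_0^\infty u^se^{-\pi u/2}Q_n(u)\,du,
\end{equation}
both integrals converging by the upper bounds in Lemmas~\ref{lem:Q} and~\ref{lem:R}. Below, $\Gamma(x+a)/\Gamma(x)\sim x^a$ as $x\to\infty$ is used freely.

\begin{proposition}\label{prop:negative}
If $-1<s<\alpha-1$, then $M_n(s)<0$ for all sufficiently large even $n$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:R} and $N_n=O(n^{2\alpha-1})$, which follows from \eqref{eq:N},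
\[
\int_0^\infty u^sR_n\,du\le N_n(2n)^{s-2\alpha-1}\int_0^\infty\frac{v^s\,dv}{(1+v^2)^{\alpha+1}}=O(n^{s-2}).
\]
By Lemma~\ref{lem:Q} and $S_n=\Gamma(n+\alpha)/(\Gamma(\alpha)\,n!)\sim n^{\alpha-1}/\Gamma(\alpha)$,
\[
\int_0^\infty u^se^{-\pi u/2}Q_n\,du\ge\frac{e^{-\pi/2}S_n}{2B_\alpha(1+4n^2)}\int_0^1u^s\,du\ge c\,n^{\alpha-3}
\]
for large $n$, with $c=c(s,\alpha)>0$. Since $s-2<\alpha-3$, the second integral in \eqref{eq:XY} is eventually the larger.
\end{proof}

At $s=\alpha-1$ the two integrals have the same order, and we use the opposite pair of bounds, keeping all constants.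

\begin{lemma}\label{lem:E}
Let $n\ge2$ be even and let $X$, $Y$ be the two integrals in \eqref{eq:XY} at $s=\alpha-1$. Then
\[
\frac XY>E_n:=\Bigl(\frac\pi2\Bigr)^\alpha\,\frac{\sqrt\pi\,\Gamma(\frac\alpha2+1)}{\Gamma(\frac{\alpha+1}2)}\cdot\frac{\Gamma(n+\alpha+\frac12)}{\Gamma(n+\frac12)}\cdot\frac{n^2}{\bar n^{\,\alpha+2}} .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Q}, $Q_n(u)<S_n/(4n^2)$ for $u>0$, so
\[
Y<\frac{S_n}{4n^2}\int_0^\infty u^{\alpha-1}e^{-\pi u/2}du=\frac{S_n\Gamma(\alpha)}{4n^2}\Bigl(\frac2\pi\Bigr)^\alpha .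
\]
By Lemma~\ref{lem:R}, the substitution $u=2\bar nv$ and the Beta integral,
\[
X\ge N_n(2\bar n)^{-\alpha-2}\int_0^\infty\frac{v^{\alpha-1}dv}{(1+v^2)^{\alpha+1}}=N_n(2\bar n)^{-\alpha-2}\,\frac{\Gamma(\frac\alpha2)\Gamma(\frac\alpha2+1)}{2\,\Gamma(\alpha+1)} .
\]
The duplication formula $\Gamma(2z)=2^{2z-1}\Gamma(z)\Gamma(z+\frac12)/\sqrt\pi$ at $z=n+\alpha$ and $z=n+\frac12$, together with \eqref{eq:N} and $S_n\Gamma(\alpha)=\Gamma(n+\alpha)/n!$, gives
\[
\frac{N_n}{S_n\Gamma(\alpha)}=\alpha\,4^\alpha\,\frac{\Gamma(n+\alpha+\frac12)}{\Gamma(n+\frac12)} .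
\]
Dividing the bounds and using $\frac\alpha2\Gamma(\frac\alpha2)=\Gamma(\frac\alpha2+1)$,
\[
\frac XY>\Bigl(\frac\pi2\Bigr)^\alpha\,\frac{2^\alpha\,\Gamma(\frac\alpha2+1)^2}{\Gamma(\alpha+1)}\cdot\frac{\Gamma(n+\alpha+\frac12)}{\Gamma(n+\frac12)}\cdot\frac{n^2}{\bar n^{\,\alpha+2}},
\]
and duplication at $z=\frac{\alpha+1}2$ gives $\Gamma(\alpha+1)=2^\alpha\Gamma(\frac{\alpha+1}2)\Gamma(\frac\alpha2+1)/\sqrt\pi$.
\end{proof}

\section{The inequality at the threshold}\label{sec:threshold}

For fixed $\alpha$, the product of the last two factors of $E_n$ tends to $1$ as $n\to\infty$, so $E_n\to(\frac\pi2)^\alpha\sqrt\pi\,\Gamma(\frac\alpha2+1)/\Gamma(\frac{\alpha+1}2)$; for $d=3$ this is $\pi^2/4$, the limit of the bound in Section~\ref{sec:d3}. The difficulty is uniformity: when $\alpha$ is large compared with $n$, that product is exponentially small in $\alpha$ and competes with $(\frac\pi2)^\alpha$. We bound $\log E_n$ from below by an elementary expression, show that it increases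 with $n$, and evaluate it at the smallest even index $n=2$, where the exponential rates compare through the narrow inequality $\pi\sqrt3/2>e$.

\begin{lemma}\label{lem:gamma}
\begin{itemize}
\item[(a)] $\Gamma(x+1)/\Gamma(x+\frac12)>\sqrt{x+\frac14}$ for $x\ge0$.
\item[(b)] $\log\dfrac{\Gamma(n+\alpha+\frac12)}{\Gamma(n+\frac12)}\ge(n+\alpha)\log(n+\alpha)-n\log n-\alpha$ for $n>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $G(x)=\Gamma(x+1)^2\big/\bigl(\Gamma(x+\frac12)^2(x+\frac14)\bigr)$. Then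
\[
\frac{G(x+1)}{G(x)}=\frac{(x+1)^2(x+\frac14)}{(x+\frac12)^2(x+\frac54)}=\frac{x^3+\frac94x^2+\frac32x+\frac14}{x^3+\frac94x^2+\frac32x+\frac5{16}}<1,
\]
and $G(x+j)\to1$ as $j\to\infty$, so $G(x)>1$.

(b) Let $H(x)=\psi(x+\frac12)-\log x$ for $x>0$. From $\psi(z+1)=\psi(z)+\frac1z$ and Jensen's inequality for the convex function $1/t$, $H(x)-H(x+1)=\int_x^{x+1}\frac{dt}t-\frac1{x+1/2}>0$. Convexity of $\log\Gamma$ gives $\log(z-1)\le\psi(z)\le\log z$ for $z>1$, so $H(x)\to0$ as $x\to\infty$. Hence $H>0$; integrate over $[n,n+\alpha]$.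
\end{proof}

\begin{proposition}\label{prop:E}
$E_n>1$ for all $d\ge2$ and $n\ge2$.
\end{proposition}

\begin{proof}
\emph{An elementary lower bound.} Put $r=\alpha/n$ and
\[
q(r)=1+r+\frac{r^2}3,\qquad h(r)=\log\frac\pi2-1+\Bigl(1+\frac1r\Bigr)\log(1+r)-\frac12\log q(r).
\]
By \eqref{eq:nbar}, $\bar n^2=n^2q(r)+\delta_n$, so $\log\bar n^2\le2\log n+\log q(r)+\delta_n/(n^2q(r))$. In Lemma~\ref{lem:gamma}(b) write the right side as $\alpha\log n+\alpha(1+\frac1r)\log(1+r)-\alpha$, and use Lemma~\ref{lem:gamma}(a) with $x=\alpha/2$. The terms in $\log n$ have total coefficient $\alpha+2-(\alpha+2)=0$, and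
\begin{equation}\label{eq:logE}
\log E_n\ge\frac12\log\frac{\pi(2\alpha+1)}4+\alpha h(r)-\log q(r)-L_n,\qquad L_n=\Bigl(\frac\alpha2+1\Bigr)\frac{\delta_n}{n^2+n\alpha+\frac{\alpha^2}3}.
\end{equation}

\emph{Monotonicity in $n$.} Fix $\alpha$ and regard $n>0$ as real. Differentiating,
\[
r^2h'(r)=-\log(1+r)+r-\frac{r^2(1+\frac23r)}{2q}=-\ell(r),\qquad\ell(r)=\log(1+r)-\frac{2r+r^2}{2q}.
\]
Here $\ell(0)=0$. Since $(2+2r)q-(2r+r^2)(1+\frac23r)=2+2r+\frac13r^2$ and $2q^2=2+4r+\frac{10}3r^2+\frac43r^3+\frac29r^4$,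
\[
\ell'(r)=\frac{2q^2-(1+r)(2+2r+\frac13r^2)}{2q^2(1+r)}=\frac{r^2+r^3+\frac29r^4}{2q^2(1+r)}>0 .
\]
So $h$ is decreasing, $q$ is increasing, and $\alpha h(\alpha/n)-\log q(\alpha/n)$ increases with $n$. Also $L_n$ decreases with $n$: the part with numerator $\alpha/6$ does, and the derivative of $(n+\alpha+\frac12)/(n^2+n\alpha+\frac{\alpha^2}3)$ has numerator $-n^2-2n\alpha-\frac23\alpha^2-n-\frac\alpha2<0$. It therefore suffices to show that the right side of \eqref{eq:logE} is positive at $n=2$.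

\emph{The value at $n=2$.} Let $x=\alpha+2$. Then $1+r=\frac x2$, $\alpha(1+\frac1r)=x$ and $q=\frac{x^2+2x+4}{12}$, so
\begin{align*}
\alpha h-\log q&=\alpha\Bigl(\log\frac\pi2-1\Bigr)+x\log\frac x2-\frac x2\log\frac{x^2}{12}-\frac x2\log\Bigl(1+\frac2x+\frac4{x^2}\Bigr)\\
&=\alpha\Bigl(\log\frac{\pi\sqrt3}2-1\Bigr)+\log3-\frac x2\log\Bigl(1+\frac2x+\frac4{x^2}\Bigr).
\end{align*}
The first term is positive because $\frac{\pi\sqrt3}2=2.7206\ldots>e$. From $e^w\ge1+w+\frac{w^2}2$ with $w=2z+2z^2$ we get $1+2z+4z^2\le e^{2z+2z^2}$ for $z\ge0$, and $z=\frac1x$ bounds the last term below by $-1-\frac1x$. Hence the right side of \eqref{eq:logE} at $n=2$ exceeds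
\begin{equation}\label{eq:final}
\frac12\log\frac{\pi(2\alpha+1)}4+(\log3-1)-\frac1{\alpha+2}-L_2,\qquad L_2=\frac{(\alpha+2)\,6\delta_2}{4(\alpha^2+6\alpha+12)},
\end{equation}
where $\log3-1>0.098$.

If $\alpha\ge\frac32$, then $6\delta_2\le\alpha+2.4$, because $\frac{\alpha+5/2}{4(\alpha+1)}$ is decreasing and equals $0.4$ at $\alpha=\frac32$. As $(\alpha+2)(\alpha+2.4)<\alpha^2+6\alpha+12$, we have $L_2<\frac14$. With $\frac12\log\pi>0.572$ and $\frac27<0.286$, the quantity \eqref{eq:final} exceeds $0.572+0.098-0.286-0.25>0$.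

If $\alpha=1$, then $6\delta_2=1$, $L_2=\frac3{76}<0.040$, $\frac12\log\frac{3\pi}4>0.428$, and \eqref{eq:final} exceeds $0.428+0.098-0.334-0.040>0$.

If $\alpha=\frac12$, the bound \eqref{eq:final} is too weak and we evaluate \eqref{eq:logE} directly, with $r=\frac14$, $q=\frac{61}{48}$, $\delta_2=\frac1{12}+\frac12=\frac7{12}$. Here $\frac12\log\frac\pi2>0.2257$,
\[
\tfrac12h(\tfrac14)=\tfrac12\bigl(\log\tfrac\pi2-1+5\log\tfrac54-\tfrac12\log\tfrac{61}{48}\bigr)>0.2236,
\]
$\log\frac{61}{48}<0.2398$ and $L_2=\frac54\cdot\frac{7/12}{61/12}=\frac{35}{244}<0.1435$. The total exceeds $0.2257+0.2236-0.2398-0.1435>0.06$.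
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Recall that $s=-\lambda$ and $\alpha-1=\frac{d-3}2=-\lambda_d$, which lies in $(-1,d)$ because $d\ge2$.

Let $-d<\lambda\le\lambda_d$, that is, $\alpha-1\le s<d$. For even $n\ge2$, Lemma~\ref{lem:E} and Proposition~\ref{prop:E} give $M_n(\alpha-1)=X-Y>0$, and Proposition~\ref{prop:shape} extends this to $M_n(s)>0$; for odd $n$, Proposition~\ref{prop:shape} gives $M_n(s)>0$ directly. By Lemma~\ref{lem:mellin}(b), $a_n(\lambda)>0$ for all $n\ge1$, and by Proposition~\ref{prop:reduction}(a), $\sigma$ uniquely optimizes $I_\lambda$.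

Let $\lambda_d<\lambda<1$, that is, $-1<s<\alpha-1$. By Proposition~\ref{prop:negative} and Lemma~\ref{lem:mellin}(b), $a_n(\lambda)<0$ for some $n$, and by Proposition~\ref{prop:reduction}(b), $\sigma$ does not optimize $I_\lambda$.

Let $\lambda\ge1$. By Proposition~\ref{prop:large}, $\sigma$ does not maximize $I_\lambda$. \qed

\begin{thebibliography}{1}

\bibitem{BMN}
Dmitriy Bilyk, Ryan W. Matzke, Joel Nathe,
\emph{Geodesic Distance Riesz Energy on Projective Spaces},
arXiv:2409.16508 (2024).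

\end{thebibliography}
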